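\title{Signed L\'evy densities and complete monotonicity of Mittag-Leffler functions of Le Roy type}

\begin{abstract}
For $\alpha,\beta,\gamma>0$ let $F^{(\gamma)}_{\alpha,\beta}(z)=\sum_{n\ge0}z^n/\Gamma(\beta+\alpha n)^\gamma$. We disprove the conjecture that $x\mapsto F^{(\gamma)}_{\alpha,\beta}(-x)$ is completely monotone on $(0,\infty)$ if and only if $z+\gamma(z^{\beta-\alpha}-z^\beta)\le1$ for all $z\in(0,1)$. For fixed $(\alpha,\gamma)$ the equivalence holds for all $\beta$ exactly when $\gamma\le1$ or $\alpha\gamma\ge1$; when $1<\gamma<1/\alpha$ it fails exactly on a nonempty interval $[\beta_c,\beta_*)$. The inequality says that a certain L\'evy density is nonnegative, while complete monotonicity only asks for a random variable with prescribed moments, and a L\'evy density that is slightly negative near finitely many interior points still produces a probability law.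
\end{abstract}

\section{The problem and the results}\label{sec:intro}

For $p=(\alpha,\beta,\gamma)\in(0,\infty)^3$ consider
\[
F_p(z)=F^{(\gamma)}_{\alpha,\beta}(z)=\sum_{n\ge0}\frac{z^n}{\Gamma(\beta+\alpha n)^{\gamma}},\qquad z\in\mathbb{C}.
\]
This function is entire, since $\Gamma(\beta+\alpha n)^{\gamma/n}\to\infty$. For $\gamma=1$ it is the generalized Mittag-Leffler function $E_{\alpha,\beta}$, and for $\alpha=\beta=1$ it is the Le Roy function $\sum_{n\ge0}z^n/(n!)^\gamma$.

A function $f$ on $(0,\infty)$ is \emph{completely monotone} (CM) if it is infinitely differentiable and $(-1)^jf^{(j)}\ge0$ for all $j\ge0$. By Bernstein's theorem, $f$ is CM if and only if $f(x)=\int_{[0,\infty)}e^{-xt}\mu(dt)$ for all $x>0$, with a nonnegative measure $\mu$. Let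
\[
\mathcal{C}=\{p\in(0,\infty)^3:\ x\mapsto F_p(-x)\text{ is CM}\}.
\]
Thus $p\in\mathcal{C}$ means that $F_p(-x)$ is, up to a constant, the Laplace transform of a random variable $T\ge0$. The series for $F_p(-x)$ alternates, so this cannot be read off its coefficients. For $p=(1,1,1)$ the function is $e^{-x}$ and $T=1$. For $p=(1,2,1)$ it is $(1-e^{-x})/x$ and $T$ is uniform on $[0,1]$. For $p=(1,1,2)$ it is not even positive: its value at $x=2$ is at most $1-2+1-\frac29+\frac1{36}<0$. The problem is to describe $\mathcal{C}$, and the candidate is the condition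
\begin{equation}\label{eq:C}
z+\gamma\,(z^{\beta-\alpha}-z^{\beta})\le1\quad\text{for all }z\in(0,1).\tag{C}
\end{equation}
Two facts are known.
\begin{itemize}
\item[(K1)] Condition \eqref{eq:C} is sufficient for $p\in\mathcal{C}$.
\item[(K2)] Condition \eqref{eq:C} is necessary for $p\in\mathcal{C}$ when $\gamma\le1$, and when $\gamma>1$ and $\alpha\gamma=1$.
\end{itemize}
The following conjecture is taken from \cite{Simon}.

\begin{quote}
\textbf{Conjecture.} \emph{For every $\alpha,\beta,\gamma>0$, the function $F^{(\gamma)}_{\alpha,\beta}(-x)$ is CM if and only if \eqref{eq:C} holds.}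
\end{quote}

To see where the conjecture may be vulnerable, divide \eqref{eq:C} by $1-z$:
\begin{equation}\label{eq:Cq}
\gamma z^{\beta-\alpha}\,\frac{1-z^\alpha}{1-z}\le1\quad\text{for all }z\in(0,1).
\end{equation}
Letting $z\to0$ forces $\beta\ge\alpha$, and letting $z\to1$ forces $\alpha\gamma\le1$. When $\gamma\le1$ these two endpoint conditions are also sufficient for \eqref{eq:Cq}, because $(1-z^\alpha)/(1-z)\le\max(1,\alpha)$: use $z^\alpha\ge z$ if $\alpha\le1$ and the mean value theorem if $\alpha\ge1$. When $\gamma>1$ and $\alpha\gamma=1$, Lemma~\ref{lem:threshold} shows that \eqref{eq:C} is equivalent to $\beta\ge(1+\alpha)/2$, a bound that comes from $z\to1$. So in all cases covered by (K2), condition \eqref{eq:C} is decided at an endpoint of $(0,1)$. When $1<\gamma<1/\alpha$ it is decided at an interior point, and this is where the conjecture fails. Put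
\begin{equation}\label{eq:h}
\beta_*(\alpha,\gamma)=\sup_{0<z<1}h_{\alpha,\gamma}(z),\qquad
h_{\alpha,\gamma}(z)=\alpha+\frac{\log\bigl(\gamma(1-z^\alpha)/(1-z)\bigr)}{\log(1/z)}.
\end{equation}

\begin{theorem}\label{thm:main}
Let $1<\gamma_0<1/\alpha_0$ and $\beta_0=\beta_*(\alpha_0,\gamma_0)$. Then $\alpha_0<\beta_0<\infty$, and \eqref{eq:C} holds for $(\alpha_0,\beta,\gamma_0)$ if and only if $\beta\ge\beta_0$. There is an open neighborhood $U$ of $p_0=(\alpha_0,\beta_0,\gamma_0)$ with $U\subset\mathcal{C}$. In particular, there is $\delta>0$ such that for all $\beta\in(\beta_0-\delta,\beta_0)$ the function $F^{(\gamma_0)}_{\alpha_0,\beta}(-x)$ is CM but \eqref{eq:C} fails. The set of counterexamples to the conjecture has nonempty interior in $(0,\infty)^3$.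
\end{theorem}

\begin{theorem}\label{thm:sharp}
\leavevmode
\begin{itemize}
\item[(a)] For fixed $(\alpha,\gamma)$, the conjectured equivalence holds for all $\beta>0$ if and only if $\gamma\le1$ or $\alpha\gamma\ge1$.
\item[(b)] The set $\mathcal{C}$ is closed in $(0,\infty)^3$. If $(\alpha,\beta,\gamma)\in\mathcal{C}$ and $\alpha'\le\alpha$, $\beta'\ge\beta$, $\gamma'\le\gamma$, then $(\alpha',\beta',\gamma')\in\mathcal{C}$.
\item[(c)] If $1<\gamma<1/\alpha$, there is $\beta_c=\beta_c(\alpha,\gamma)$ such that $F^{(\gamma)}_{\alpha,\beta}(-x)$ is CM if and only if $\beta\ge\beta_c$, and $\alpha<\beta_c<\beta_*$. So the conjecture fails exactly for $\beta\in[\beta_c,\beta_*)$.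
\item[(d)] If $1<\gamma<1/\alpha$ and $F^{(\gamma)}_{\alpha,\beta}(-x)$ is CM, then $\psi'(1+s)>\gamma\alpha^2\psi'(\beta+\alpha s)$ for all $s>-1$, where $\psi=\Gamma'/\Gamma$.
\item[(e)] For fixed $\alpha<1$, the gap $\beta_*-\beta_c$ tends to $0$ as $\gamma\downarrow1$ and as $\gamma\uparrow1/\alpha$.
\end{itemize}
\end{theorem}

We do not determine $\beta_c$ in closed form.

Section~\ref{sec:levy} explains why \eqref{eq:C} is the natural guess: $p\in\mathcal{C}$ asks for a random variable $T$ with given moments, these moments have a L\'evy--Khintchine form with an explicit density $\ell_p$, and \eqref{eq:C} says $\ell_p\ge0$, which makes $\log T$ infinitely divisible. But $T$ may exist without $\log T$ being infinitely divisible. At $\beta=\beta_*$ the density $\ell_p$ touches zero at finitely many interior points (Section~\ref{sec:threshold}), a slightly negative dip at such points can be absorbed (Section~\ref{sec:signed}), and Theorem~\ref{thm:main} follows (Section~\ref{sec:main}). Sections~\ref{sec:shape} and~\ref{sec:boundary}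 prove Theorem~\ref{thm:sharp}. Fact (K1) is recovered in Proposition~\ref{prop:suff}; fact (K2) is used only for parts (a) and (e) of Theorem~\ref{thm:sharp}.

\section{Moments and the L\'evy density}\label{sec:levy}

\subsection*{A moment problem}
Put
\[
M_p(s)=\frac{\Gamma(1+s)\,\Gamma(\beta)^\gamma}{\Gamma(\beta+\alpha s)^\gamma},\quad s>-\min(1,\beta/\alpha),\qquad m_n=m_n(p)=M_p(n).
\]

\begin{lemma}\label{lem:moments}
We have $p\in\mathcal{C}$ if and only if there is a random variable $T\ge0$ with $\mathbb{E}[T^n]=m_n$ for all $n\ge0$. In that case the law of $T$ is unique.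
\end{lemma}

\begin{proof}
Let $T$ have these moments. For $x>0$, monotone convergence gives $\mathbb{E}[e^{xT}]=\sum_nx^nm_n/n!=\Gamma(\beta)^\gamma F_p(x)<\infty$. Since $e^{xT}$ dominates the partial sums of the series for $e^{-xT}$, also $\mathbb{E}[e^{-xT}]=\Gamma(\beta)^\gamma F_p(-x)$. This is a Laplace transform, hence CM, and it determines the law of $T$. Conversely, let $p\in\mathcal{C}$ and $f(x)=\Gamma(\beta)^\gamma F_p(-x)$. The measure in Bernstein's theorem has total mass $f(0+)=1$, so $f(x)=\mathbb{E}[e^{-xT}]$ for some $T\ge0$. Then $(-1)^nf^{(n)}(x)=\mathbb{E}[T^ne^{-xT}]$. As $x\downarrow0$ the left side tends to $m_n$ and the right side increases to $\mathbb{E}[T^n]$.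
\end{proof}

For $p\in\mathcal{C}$ we write $T_p$ for a random variable with this law. Stirling's formula in the weak form $\log\Gamma(u)=u\log u+O(u)$ gives
\begin{equation}\label{eq:growth}
\log m_n=(1-\alpha\gamma)\,n\log n+O(n),\qquad n\to\infty.
\end{equation}

It suffices to find $T>0$ with $\mathbb{E}[T^s]=M_p(s)$ for $s\ge0$, that is, a real random variable $X=-\log T$ with Laplace transform $M_p$. Since $M_p$ is a product of powers of gamma functions, we look at $\log M_p$, and the tool for building $X$ from the logarithm of its Laplace transform is the L\'evy--Khintchine theorem.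

\subsection*{Infinitely divisible laws}
A real random variable $X$ is \emph{infinitely divisible} if for every $n$ it has the law of a sum of $n$ independent, identically distributed variables. By \cite[Theorem 8.1]{Sato} this holds if and only if
\[
\mathbb{E}[e^{i\theta X}]=\exp\Bigl\{ib\theta-\tfrac12A\theta^2+\int\bigl(e^{i\theta x}-1-i\theta x\mathbf{1}_{|x|\le1}\bigr)\nu(dx)\Bigr\},\qquad\theta\in\mathbb{R},
\]
with $b\in\mathbb{R}$, $A\ge0$ and a nonnegative measure $\nu$ on $\mathbb{R}\setminus\{0\}$ such that $\int\min(1,x^2)\nu(dx)<\infty$; every such triple occurs, and it is determined by the law of $X$. The measure $\nu$ is the \emph{L\'evy measure}. By \cite[Theorem 25.17]{Sato}, if $s$ is real and $\int_{|x|>1}e^{-sx}\nu(dx)<\infty$, the formula holds with $i\theta$ replaced by $-s$. Taking $A=0$, $\nu(dx)=q(x)\,dx$ and $b=-k-\int_1^\infty xq(x)\,dx$, we obtain the form that we use.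

\begin{lemma}\label{lem:block}
Let $k\in\mathbb{R}$ and let $q\ge0$ be measurable on $(0,\infty)$ with $\int_0^1x^2q(x)\,dx<\infty$ and $\int_1^\infty xq(x)\,dx<\infty$. There is an infinitely divisible $X$ with L\'evy measure $q(x)\,dx$ and
\[
\mathbb{E}[e^{-sX}]=\exp\Bigl\{ks+\int_0^\infty(e^{-sx}-1+sx)\,q(x)\,dx\Bigr\}
\]
for every real $s$ with $\int_1^\infty e^{-sx}q(x)\,dx<\infty$, in particular for all $s\ge0$.
\end{lemma}

\subsection*{The density $\ell_p$}
For $a>0$ and $s>-a$,
\begin{equation}\label{eq:gamma}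
\log\frac{\Gamma(a+s)}{\Gamma(a)}=s\psi(a)+\int_0^\infty(e^{-sx}-1+sx)\frac{e^{-ax}}{x(1-e^{-x})}\,dx.
\end{equation}
Indeed, at $s=0$ both sides vanish and have derivative $\psi(a)$, and the second derivative of the right side is
\[
\int_0^\infty\frac{xe^{-(a+s)x}}{1-e^{-x}}\,dx=\sum_{n\ge0}\int_0^\infty xe^{-(a+s+n)x}\,dx=\sum_{n\ge0}\frac1{(a+s+n)^2}=\psi'(a+s).
\]
Replace $a,s,x$ by $\beta,\alpha s,x/\alpha$, which leaves $dx/x$ unchanged. For $s>-\beta/\alpha$,
\begin{equation}\label{eq:gamma2}
\log\frac{\Gamma(\beta+\alpha s)}{\Gamma(\beta)}=\alpha s\psi(\beta)+\int_0^\infty(e^{-sx}-1+sx)\frac{\varphi_{\alpha,\beta}(x)}{x}\,dx,\qquad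
\varphi_{\alpha,\beta}(x)=\frac{e^{-\beta x/\alpha}}{1-e^{-x/\alpha}}.
\end{equation}
Subtracting $\gamma$ times \eqref{eq:gamma2} from \eqref{eq:gamma} with $a=1$ gives, for $s>-\min(1,\beta/\alpha)$,
\begin{equation}\label{eq:LK}
\log M_p(s)=\kappa_ps+\int_0^\infty(e^{-sx}-1+sx)\,\ell_p(x)\,dx,\qquad \ell_p(x)=\frac{D_p(x)}{x(e^x-1)},
\end{equation}
where $\kappa_p=\psi(1)-\alpha\gamma\psi(\beta)$ and $D_p(x)=1-\gamma(e^x-1)\varphi_{\alpha,\beta}(x)$. With $z=e^{-x/\alpha}\in(0,1)$ we have $e^x-1=z^{-\alpha}(1-z^\alpha)$ and $\varphi_{\alpha,\beta}(x)=z^\beta/(1-z)$, so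
\begin{equation}\label{eq:D}
D_p(x)=1-\gamma z^{\beta-\alpha}\,\frac{1-z^\alpha}{1-z}.
\end{equation}
Comparing with \eqref{eq:Cq}, we see that \eqref{eq:C} holds if and only if $D_p\ge0$ on $(0,\infty)$, that is, $\ell_p\ge0$. Note also that $D_p\le1$ for every $p$.

\begin{proposition}\label{prop:suff}
If \eqref{eq:C} holds at $p$, there is $T>0$ with $\log T$ infinitely divisible and $\mathbb{E}[T^s]=M_p(s)$ for all $s>-1$. In particular $p\in\mathcal{C}$.
\end{proposition}

\begin{proof}
Condition \eqref{eq:C} forces $\beta\ge\alpha$, so \eqref{eq:LK} holds for $s>-1$. From $0\le\ell_p(x)\le1/(x(e^x-1))$, the function $q=\ell_p$ satisfies the hypotheses of Lemma~\ref{lem:block}, and $\int_1^\infty e^{-sx}q(x)\,dx<\infty$ for $s>-1$. Take $k=\kappa_p$ and $T=e^{-X}$, and apply Lemma~\ref{lem:moments}.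
\end{proof}

\section{The threshold $\beta_*$}\label{sec:threshold}

We need to control $D_p$ uniformly in $x$ as $p$ varies. Let $\Omega$ be the open set $\{p:\gamma>1,\ \alpha\gamma<1,\ \beta>\alpha\}$.

\begin{lemma}\label{lem:cont}
The function $(p,x)\mapsto D_p(x)$ extends continuously to $\Omega\times[0,\infty]$, with $D_p(0)=1-\alpha\gamma>0$ and $D_p(\infty)=1$.
\end{lemma}

\begin{proof}
The map $(p,x)\mapsto z=e^{-x/\alpha}\in[0,1]$ is continuous. The factor $z^{\beta-\alpha}$ in \eqref{eq:D} is jointly continuous for $z\in[0,1]$, $\beta>\alpha$, and vanishes at $z=0$. The quotient $(1-z^\alpha)/(1-z)$ is jointly continuous for $z\in[0,1)$. It equals $\int_0^1\alpha(z+t(1-z))^{\alpha-1}dt$, which is jointly continuous for $z\in(0,1]$ and has the value $\alpha$ at $z=1$.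
\end{proof}

\begin{lemma}\label{lem:threshold}
Let $1<\gamma\le1/\alpha$. Then \eqref{eq:C} holds at $(\alpha,\beta,\gamma)$ if and only if $\beta\ge\beta_*(\alpha,\gamma)$.
\begin{itemize}
\item[(i)] If $\gamma=1/\alpha$, then $\beta_*=(1+\alpha)/2$.
\item[(ii)] If $\gamma<1/\alpha$, then $\alpha<\beta_*<(1+\alpha)/2$, and for $p_0=(\alpha,\beta_*,\gamma)\in\Omega$ the function $D_{p_0}\ge0$ has a finite, nonempty set of zeros in $[0,\infty]$, all in $(0,\infty)$.
\end{itemize}
\end{lemma}

\begin{proof}
For fixed $z$, taking logarithms turns the inequality in \eqref{eq:Cq} into $\beta\ge h_{\alpha,\gamma}(z)$, with equality at the same time. This gives the first claim. With $z=e^{-t}$ we have $1-z^\alpha=2e^{-\alpha t/2}\sinh(\alpha t/2)$ and $1-z=2e^{-t/2}\sinh(t/2)$, so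
\begin{equation}\label{eq:sinh}
h_{\alpha,\gamma}(e^{-t})=\frac{1+\alpha}2+\frac1t\log\frac{\gamma\sinh(\alpha t/2)}{\sinh(t/2)}.
\end{equation}
Since $\alpha<1$ and $\sinh$ is strictly convex on $[0,\infty)$ with $\sinh0=0$, we have $\sinh(\alpha u)<\alpha\sinh u$ for $u>0$. As $\alpha\gamma\le1$, this gives $h_{\alpha,\gamma}<(1+\alpha)/2$ on $(0,1)$. As $t\to0$, the logarithm in \eqref{eq:sinh} is $\log(\alpha\gamma)+O(t^2)$. If $\alpha\gamma=1$, then $h_{\alpha,\gamma}\to(1+\alpha)/2$, which proves (i).

Let $\alpha\gamma<1$. Then $h_{\alpha,\gamma}(z)\to-\infty$ as $z\to1$. As $z\to0$, the numerator in \eqref{eq:h} tends to $\log\gamma>0$ and the denominator to $\infty$, so $h_{\alpha,\gamma}(z)\to\alpha$ through values larger than $\alpha$. Hence the supremum is attained at some $z_0\in(0,1)$, and $\alpha<\beta_*<(1+\alpha)/2$. The function $D_{p_0}$ is nonnegative and vanishes at $x=-\alpha\log z_0$. By Lemma~\ref{lem:cont} it is positive near $0$ and near $\infty$, so its zeros lie in a compact subset of $(0,\infty)$. It is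 real-analytic on $(0,\infty)$ and not identically zero, so the zeros are finite in number.
\end{proof}

\begin{example}\label{ex:half}
Let $\alpha=1/2$ and $1<\gamma<2$. With $w=\sqrt z=e^{-x}$ and $c=2\beta-1$, formula \eqref{eq:D} reads $D_p(x)=1-\gamma w^c/(1+w)$. For $0<c<1/2$ the function $(1+w)w^{-c}$ has its unique minimum on $(0,1)$ at $w=c/(1-c)$, with value $G(c)=c^{-c}(1-c)^{c-1}$. Since $(\log G)'(c)=\log\frac{1-c}{c}>0$, the function $G$ increases from $1$ to $2$ on $(0,1/2)$. Hence $\beta_*=(1+c)/2$ where $G(c)=\gamma$, and $D_{p_0}$ has the single zero $x_0=\log\frac{1-c}{c}$. For $c=1/3$ we get $\gamma=3\cdot2^{-2/3}$, $\beta_*=2/3$, $x_0=\log2$. So Theorem~\ref{thm:main} asserts that for this $\gamma$ and $\beta$ slightly below $2/3$ the function $F^{(\gamma)}_{1/2,\beta}(-x)$ is CM, although \eqref{eq:C} fails at $z=1/4$. The zero $x_0$ escapes to $\infty$ as $\gamma\downarrow1$ and to $0$ as $\gamma\uparrow2$.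
\end{example}

\section{Exponentials of signed measures}\label{sec:signed}

For $p$ near $p_0$ the density $\ell_p$ may be negative near the zeros of $D_{p_0}$, and Lemma~\ref{lem:block} does not apply. We replace it by a direct construction. For a finite signed measure $\sigma$ on $(0,\infty)$, with $k$-fold convolution powers $\sigma^{*k}$ and $\sigma^{*0}=\delta_0$, put
\[
\exp^*(\sigma)=\sum_{k\ge0}\frac{\sigma^{*k}}{k!}.
\]
The series converges in total variation because $\|\sigma^{*k}\|\le\|\sigma\|^k$. Convolution multiplies Laplace transforms, so $\exp^*(\sigma)$ has Laplace transform $\exp\int e^{-sx}\sigma(dx)$ for $s\ge0$. If $\exp^*(\sigma)\ge0$, dividing by its total mass (the value at $s=0$) gives the law of a random variable $Y\ge0$ with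
\begin{equation}\label{eq:Y}
\mathbb{E}[e^{-sY}]=\exp\int(e^{-sx}-1)\,\sigma(dx),\qquad s\ge0.
\end{equation}
For $\sigma\ge0$ this is the compound Poisson law, in which $\sigma^{*k}/k!$ accounts for $k$ jumps. For signed $\sigma$, the negative part of the one-jump term has to be compensated by the two-jump term, and the infinitely many higher terms must not create new negative mass. Three inequalities suffice.

\begin{lemma}\label{lem:three}
If $\sigma^{*2}\ge0$, $\sigma^{*3}\ge0$ and $\sigma+\frac12\sigma^{*2}\ge0$, then $\exp^*(\sigma)\ge0$.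
\end{lemma}

\begin{proof}
Every integer $k\ge2$ equals $2i+3j$ with integers $i,j\ge0$, so $\sigma^{*k}$ is a convolution of nonnegative measures. Now write $\exp^*(\sigma)=\delta_0+(\sigma+\frac12\sigma^{*2})+\sum_{k\ge3}\sigma^{*k}/k!$.
\end{proof}

\begin{example}\label{ex:five}
Let $\sigma=\delta_1+\delta_2-\varepsilon\delta_3+\delta_4+\delta_5$ with $0<\varepsilon\le1/3$. Identify $\delta_j$ with $u^j$, so that convolution becomes multiplication and $\sigma$ becomes $P=uQ$ with $Q=1+u-\varepsilon u^2+u^3+u^4$. The coefficient sequences of $Q^2$ and $Q^3$ are symmetric, and up to the middle term they are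
\begin{align*}
Q^2&:\quad 1,\ \ 2,\ \ 1-2\varepsilon,\ \ 2-2\varepsilon,\ \ 4+\varepsilon^2;\\
Q^3&:\quad 1,\ \ 3,\ \ 3-3\varepsilon,\ \ 4-6\varepsilon,\ \ 9-3\varepsilon+3\varepsilon^2,\ \ 9-6\varepsilon+3\varepsilon^2,\ \ 6-12\varepsilon-\varepsilon^3.
\end{align*}
All are positive. The only negative coefficient of $P$ is at $u^3$, where $P+\frac12P^2$ has coefficient $1-\varepsilon>0$, because a jump of size $3$ is also obtained as $1+2$ and $2+1$. By Lemma~\ref{lem:three}, $\exp^*(\sigma)\ge0$. A negative weight at either end would be fatal. The coefficient of $u$ in $e^P$ is that of $u$ in $P$. If the leading coefficient of $P$ were negative, then $e^{P(u)}\to0$ as $u\to\infty$, while a power series with nonnegative coefficients and constant term $1$ is at least $1$ for $u>0$.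
\end{example}

In the example, the square and the cube for $\varepsilon=0$ have strictly positive coefficients, so a small perturbation is harmless. For densities on an interval $[a,b]$ there is one new difficulty: $\sigma^{*k}$ tends to zero at the ends of its support $[ka,kb]$, so smallness of the perturbation is not enough there. But near these ends the convolution only sees the values of $\sigma$ near $a$, or only those near $b$, where $\sigma$ keeps its sign. Below, functions on $[a,b]$ are extended by zero and identified with the measures that have them as densities.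

\begin{lemma}\label{lem:perturb}
Let $0<2a<b$ and let $\sigma_0:[a,b]\to[0,\infty)$ be continuous with finitely many zeros, all in $(2a,b)$. There is $\varepsilon>0$ such that $\exp^*(\sigma)\ge0$ for every continuous $\sigma:[a,b]\to\mathbb{R}$ with $\sup_{[a,b]}|\sigma-\sigma_0|\le\varepsilon$.
\end{lemma}

\begin{proof}
Choose $2a<r<R<b$ with all zeros of $\sigma_0$ in $(r,R)$, and put $\eta=\min(r-a,b-R)>0$. Let $\varepsilon\le1$ be at most the minimum of $\sigma_0$ on $[a,r]\cup[R,b]$. Then
\begin{equation}\label{eq:ends}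
\sigma\ge0\quad\text{outside }(r,R).
\end{equation}

\emph{The powers of $\sigma_0$.} For $k=2,3$ the function $\sigma_0^{*k}$ is continuous, as the convolution of a bounded and an integrable function, and we claim that it is positive on $(ka,kb)$. For $x\in(2a,2b)$, the $y$ with $y\in[a,b]$ and $x-y\in[a,b]$ form an interval of positive length, on which $\sigma_0(y)\sigma_0(x-y)>0$ with finitely many exceptions. For $x\in(3a,3b)$, the interval $(a,b)\cap(x-2b,x-2a)$ is nonempty, and on it $\sigma_0(y)\sigma_0^{*2}(x-y)>0$ with finitely many exceptions.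

\emph{Stability.} Let $N=(b-a)(1+\sup\sigma_0)$, which bounds the $L^1$ norms of $\sigma$ and $\sigma_0$. From $\sigma^{*k}-\sigma_0^{*k}=\sum_{j=0}^{k-1}\sigma^{*j}*(\sigma-\sigma_0)*\sigma_0^{*(k-1-j)}$ and $\|f*g\|_\infty\le\|f\|_\infty\|g\|_1$ we get
\begin{equation}\label{eq:stab}
\|\sigma^{*k}-\sigma_0^{*k}\|_\infty\le k\varepsilon N^{k-1}.
\end{equation}

\emph{The inequalities $\sigma^{*k}\ge0$, $k=2,3$.} The value $\sigma^{*k}(x)$ is an integral of products $\sigma(y_1)\cdots\sigma(y_k)$ with $y_1+\dots+y_k=x$, and only $y_i\in[a,b]$ contribute. If $x\le ka+\eta$, each $y_i$ is at most $x-(k-1)a\le a+\eta\le r$. If $x\ge kb-\eta$, each $y_i$ is at least $x-(k-1)b\ge b-\eta\ge R$. In both cases the integrand is nonnegative by \eqref{eq:ends}. On the compact interval $[ka+\eta,kb-\eta]\subset(ka,kb)$ the function $\sigma_0^{*k}$ has a minimum $\mu_k>0$, and \eqref{eq:stab} gives $\sigma^{*k}\ge0$ there once $k\varepsilon N^{k-1}\le\mu_k$.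

\emph{The inequality $\sigma+\frac12\sigma^{*2}\ge0$.} Outside $(r,R)$ both terms are nonnegative. On $[r,R]\subset(2a,2b)$ the function $\sigma_0^{*2}$ has a minimum $\mu>0$. Since $\sigma_0\ge0$, we have there $\sigma+\frac12\sigma^{*2}\ge-\varepsilon+\frac12\mu-\varepsilon N\ge0$ once $\varepsilon(1+N)\le\mu/2$.

Lemma~\ref{lem:three} completes the proof.
\end{proof}

The zeros must avoid $[a,2a)$: there all powers $\sigma^{*k}$ with $k\ge2$ vanish, so $\exp^*(\sigma)$ has density $\sigma$ and a negative value cannot be compensated.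

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

The statements on $\beta_0$ are in Lemma~\ref{lem:threshold}, which also gives $p_0\in\Omega$ and the zeros $x_1<\dots<x_m$ of $D_{p_0}$. We cannot form $\exp^*(\ell_p)$, since $\ell_p(x)\sim(1-\alpha\gamma)x^{-2}$ at $0$ is not integrable. So we split $\ell_p$ into a part on a compact interval that contains the zeros, treated by Lemma~\ref{lem:perturb}, and a nonnegative remainder, treated by Lemma~\ref{lem:block}.

Choose $a>0$ with $2a<x_1$ and $b>x_m$. The restriction $\sigma_0$ of $\ell_{p_0}$ to $[a,b]$ satisfies the hypotheses of Lemma~\ref{lem:perturb}; let $\varepsilon$ be as in that lemma. By Lemma~\ref{lem:cont} and the compactness of $[0,\infty]$, we have $D_p\to D_{p_0}$ uniformly as $p\to p_0$. The function $D_{p_0}$ has a positive minimum on $[0,a]\cup[b,\infty]$, and $1/(x(e^x-1))$ is bounded on $[a,b]$. So there is an open neighborhood $U\subset\Omega$ of $p_0$ such that, for $p\in U$,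
\[
D_p>0\ \text{ on }[0,a]\cup[b,\infty],\qquad |\ell_p-\ell_{p_0}|\le\varepsilon\ \text{ on }[a,b].
\]

Fix $p\in U$ and put $\sigma=\ell_p\mathbf{1}_{[a,b]}$ and $q=\ell_p-\sigma$. By Lemma~\ref{lem:perturb}, $\exp^*(\sigma)\ge0$, so there is $Y$ satisfying \eqref{eq:Y}. Since $0\le q(x)\le1/(x(e^x-1))$, Lemma~\ref{lem:block} with $k=\kappa_p+\int x\sigma(x)\,dx$ gives $X$, which we take independent of $Y$. For $T=e^{-(X+Y)}$ and $s\ge0$,
\begin{align*}
\log\mathbb{E}[T^s]&=\kappa_ps+s\int x\sigma(x)\,dx+\int_0^\infty(e^{-sx}-1+sx)q(x)\,dx+\int(e^{-sx}-1)\sigma(x)\,dx\\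
&=\kappa_ps+\int_0^\infty(e^{-sx}-1+sx)\ell_p(x)\,dx=\log M_p(s)
\end{align*}
by \eqref{eq:LK}. Hence $\mathbb{E}[T^n]=m_n$ for all $n\ge0$, and $p\in\mathcal{C}$ by Lemma~\ref{lem:moments}. Thus $U\subset\mathcal{C}$.

Choose $\delta>0$ with $(\alpha_0,\beta,\gamma_0)\in U$ for $\beta\in(\beta_0-\delta,\beta_0)$. For these $\beta$ the function is CM and \eqref{eq:C} fails. Finally, $\bigcup_{x>0}\{p\in U:D_p(x)<0\}$ is open, contains these points, and consists of counterexamples. \qed

\begin{remark}\label{rem:hyp}
The two hypotheses keep the zeros of $D_{p_0}$ away from the two ends, as in Example~\ref{ex:five}. The inequality $\alpha\gamma<1$ gives $D_{p_0}(0)>0$, which leaves room for $a$; if $\alpha\gamma=1$, then $D_p(0+)=0$ for every $\beta$. The inequality $\gamma>1$ gives $\beta_*>\alpha$ and so $D_{p_0}(\infty)=1$, which leaves room for $b$; if $\gamma=1$ and $\alpha<1$, the threshold for \eqref{eq:C} is $\beta=\alpha$, where $D_p(x)\to0$ as $x\to\infty$. By (K2), the conclusion $U\subset\mathcal{C}$ does fail in both cases.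
\end{remark}

\section{The shape of $\mathcal{C}$}\label{sec:shape}

We prove parts (b), (c) and (d) of Theorem~\ref{thm:sharp}. The common tool is multiplicative: if $M_{p'}/M_p$ is the Mellin transform $s\mapsto\mathbb{E}[W^s]$ of some $W>0$, then $T_pW$ solves the moment problem for $p'$. In this quotient the factor $\Gamma(1+s)$ cancels, and the sign of the L\'evy density is easy to read.

\begin{lemma}\label{lem:W}
Let $p=(\alpha,\beta,\gamma)$ and $p'=(\alpha',\beta',\gamma')$ with $\alpha'\le\alpha$, $\beta'\ge\beta$, $\gamma'\le\gamma$. There is $W>0$ with $\mathbb{E}[W^s]=M_{p'}(s)/M_p(s)$ for all $s>-\min(1,\beta/\alpha)$.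
\end{lemma}

\begin{proof}
The function $e^{-\beta t}/(1-e^{-t})$ decreases in $t$ and in $\beta$. Taking $t=x/\alpha$, we get $\varphi_{\alpha',\beta'}\le\varphi_{\alpha,\beta'}\le\varphi_{\alpha,\beta}$. Hence $q=(\gamma\varphi_{\alpha,\beta}-\gamma'\varphi_{\alpha',\beta'})/x$ satisfies $0\le q\le\gamma\varphi_{\alpha,\beta}/x$, so $q=O(x^{-2})$ at $0$ and $q=O(e^{-\beta x/\alpha})$ at $\infty$. Lemma~\ref{lem:block} applies with $k=\kappa_{p'}-\kappa_p$, for all $s>-\beta/\alpha$; put $W=e^{-X}$. Since $\beta'/\alpha'\ge\beta/\alpha$, formula \eqref{eq:LK} holds for both $p$ and $p'$ when $s>-\min(1,\beta/\alpha)$, and $\ell_{p'}-\ell_p=q$.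
\end{proof}

\begin{proof}[Proof of (b)]
For the monotonicity, take $W$ independent of $T_p$. Then $\mathbb{E}[(T_pW)^n]=M_p(n)\cdot M_{p'}(n)/M_p(n)=m_n(p')$, and Lemma~\ref{lem:moments} gives $p'\in\mathcal{C}$.

For the closedness, let $p_k=(\alpha_k,\beta_k,\gamma_k)\in\mathcal{C}$ tend to $p\in(0,\infty)^3$, and let $\underline\alpha,\underline\gamma>0$ be lower bounds for the $\alpha_k$ and the $\gamma_k$. Fix $j\ge0$ and $x>0$. Then
\[
0\le(-1)^j\frac{d^j}{dx^j}F_{p_k}(-x)=\sum_{n\ge j}\frac{n!}{(n-j)!}\,\frac{(-x)^{n-j}}{\Gamma(\beta_k+\alpha_kn)^{\gamma_k}}.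
\]
Each term converges to the corresponding term for $p$. Since $\Gamma$ is increasing and at least $1$ on $[2,\infty)$, the terms with $\underline\alpha n\ge2$ are bounded in absolute value by $n^jx^{n-j}\Gamma(\underline\alpha n)^{-\underline\gamma}$, which is summable and independent of $k$. By dominated convergence the inequality passes to the limit, so $p\in\mathcal{C}$.
\end{proof}

To exclude points from $\mathcal{C}$ we want to use moments of negative order, but Lemma~\ref{lem:moments} only identifies $\mathbb{E}[T_p^s]$ for integers $s\ge0$. We multiply $T_p$ by $W$ so as to reach a parameter where the law is known from Proposition~\ref{prop:suff}, and then divide.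

\begin{lemma}\label{lem:mellin}
If $p\in\mathcal{C}$ and $1<\gamma<1/\alpha$, then $T_p>0$ almost surely, and $\mathbb{E}[T_p^s]=M_p(s)$ for all $s>-\min(1,\beta/\alpha)$.
\end{lemma}

\begin{proof}
Let $p'=(\alpha,\beta',\gamma)$ with $\beta'\ge\max(\beta,\beta_*)$. Then \eqref{eq:C} holds at $p'$, and Proposition~\ref{prop:suff} gives $T'>0$ with $\mathbb{E}[T'^s]=M_{p'}(s)$ for $s>-1$. Take $W$ from Lemma~\ref{lem:W}, independent of $T_p$. Both $T_pW$ and $T'$ have the moments $m_n(p')$, so they have the same law by Lemma~\ref{lem:moments}. Hence $T_p>0$ almost surely, and $\mathbb{E}[T_p^s]\,\mathbb{E}[W^s]=M_{p'}(s)$ for $s>-\min(1,\beta/\alpha)$ by independence and Tonelli's theorem. Divide by $\mathbb{E}[W^s]=M_{p'}(s)/M_p(s)\in(0,\infty)$.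
\end{proof}

\begin{proof}[Proof of (c)]
Let $I=\{\beta>0:(\alpha,\beta,\gamma)\in\mathcal{C}\}$. By (b), $I$ is closed in $(0,\infty)$ and contains every $\beta'\ge\beta$ along with $\beta$. By Theorem~\ref{thm:main} it contains some $\beta<\beta_*$. We show that it contains no $\beta\le\alpha$. Then $\beta_c=\inf I\ge\alpha>0$ belongs to $I$, so $I=[\beta_c,\infty)$ and $\alpha<\beta_c<\beta_*$; the last claim of (c) follows from Lemma~\ref{lem:threshold}.

Suppose $p\in\mathcal{C}$ with $\beta\le\alpha$, and let $s\downarrow-\beta/\alpha$. If $\beta<\alpha$, then $\Gamma(1+s)$ stays bounded and $\Gamma(\beta+\alpha s)\to\infty$, so $M_p(s)\to0$. If $\beta=\alpha$, both gamma factors blow up, and $\Gamma(u)\sim1/u$ at $0$ gives $M_p(s)\sim\Gamma(\alpha)^\gamma\alpha^\gamma(1+s)^{\gamma-1}\to0$, because $\gamma>1$. On the other hand, $t\mapsto t^s$ is convex on $(0,\infty)$ for $s<0$, so Lemma~\ref{lem:mellin} and Jensen's inequality give $M_p(s)=\mathbb{E}[T_p^s]\ge m_1^s\to m_1^{-\beta/\alpha}>0$. This is a contradiction.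
\end{proof}

\begin{proof}[Proof of (d)]
By (c), $\beta>\alpha$, so Lemma~\ref{lem:mellin} gives $\mathbb{E}[e^{sL}]=M_p(s)<\infty$ for all $s>-1$, where $L=\log T_p$. On this open interval we may differentiate under the expectation:
\[
(\log M_p)''(s)=\frac{\mathbb{E}[L^2e^{sL}]}{\mathbb{E}[e^{sL}]}-\Bigl(\frac{\mathbb{E}[Le^{sL}]}{\mathbb{E}[e^{sL}]}\Bigr)^2.
\]
This is the variance of $L$ under the probability measure with positive density $e^{sL}/\mathbb{E}[e^{sL}]$, so it is positive unless $T_p$ is almost surely constant. A constant $T_p$ would make $m_n^{1/n}$ constant for $n\ge1$, whereas $m_n^{1/n}\to\infty$ by \eqref{eq:growth}, since $\alpha\gamma<1$. By the definition of $M_p$, the left side equals $\psi'(1+s)-\gamma\alpha^2\psi'(\beta+\alpha s)$.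
\end{proof}

By \eqref{eq:LK}, $(\log M_p)''(s)=\int_0^\infty x^2e^{-sx}\ell_p(x)\,dx$. So (d) is an averaged form of \eqref{eq:C}: the density $\ell_p$ need not be nonnegative, but these weighted integrals of it are positive.

\begin{remark}\label{rem:id}
Let $p\in\mathcal{C}$ with $1<\gamma<1/\alpha$. Then \eqref{eq:C} holds if and only if $\log T_p$ is infinitely divisible, so on $[\beta_c,\beta_*)$ it is not. One direction is Proposition~\ref{prop:suff} with the uniqueness in Lemma~\ref{lem:moments}. Conversely, let $X=-\log T_p$ be infinitely divisible with L\'evy measure $\nu$, and write $\ell_p=\ell^+-\ell^-$ with positive and negative parts. By (c), $p\in\Omega$, so $\ell^-$ is bounded with compact support in $(0,\infty)$ by Lemma~\ref{lem:cont}. Let $X^+$ and $X^-$ be given by Lemma~\ref{lem:block} for $(k,q)=(\kappa_p,\ell^+)$ and $(0,\ell^-)$, with $X^-$ independent of $X$. By Lemma~\ref{lem:mellin} and \eqref{eq:LK}, $X+X^-$ and $X^+$ have the same finite Laplace transform on $(-1,\infty)$, a neighborhood of $0$, hence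 the same law. Uniqueness of the L\'evy measure gives $\nu(dx)+\ell^-(x)\,dx=\ell^+(x)\,dx$. Thus $\ell^-\le\ell^+$ almost everywhere, which forces $\ell^-=0$.
\end{remark}

\section{The range of validity and its boundary}\label{sec:boundary}

\begin{proof}[Proof of (a)]
If $1<\gamma<1/\alpha$, the equivalence fails for some $\beta$ by Theorem~\ref{thm:main}. If $\gamma\le1$, or $\gamma>1$ and $\alpha\gamma=1$, it holds for all $\beta$ by (K1) and (K2). In the remaining case $\gamma>1$, $\alpha\gamma>1$, both sides are false for every $\beta$. Condition \eqref{eq:C} fails because the left side of \eqref{eq:Cq} tends to $\alpha\gamma>1$ as $z\to1$. If $p$ were in $\mathcal{C}$, Jensen's inequality would give $m_n=\mathbb{E}[T_p^n]\ge m_1^n$, so $m_n^{1/n}\ge m_1>0$ for $n\ge1$, whereas $m_n^{1/n}\to0$ by \eqref{eq:growth}.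
\end{proof}

\begin{proof}[Proof of (e)]
By (c) and Lemma~\ref{lem:threshold}, $\alpha<\beta_c<\beta_*<(1+\alpha)/2$ for $1<\gamma<1/\alpha$. We show that $\beta_*\to\alpha$ as $\gamma\downarrow1$ and that $\beta_c\to(1+\alpha)/2$ as $\gamma\uparrow1/\alpha$; each statement closes the gap.

Let $\varepsilon>0$. The function $z^\varepsilon(1-z^\alpha)/(1-z)$ extends continuously to $[0,1]$ with the value $0$ at $z=0$ and $\alpha<1$ at $z=1$. It is less than $1$ on $(0,1)$, because $z^\alpha>z$. So its maximum $\mu$ is less than $1$. For $1<\gamma<\min(1/\mu,1/\alpha)$, inequality \eqref{eq:Cq} holds with $\beta=\alpha+\varepsilon$, and therefore $\beta_*\le\alpha+\varepsilon$.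

For the other limit we need a lower bound on $\beta_c$, which we import from the boundary $\alpha\gamma=1$. If $1<\gamma'\le\gamma<1/\alpha$, then $(\alpha,\beta_c(\alpha,\gamma),\gamma')\in\mathcal{C}$ by (b), so $\beta_c(\alpha,\gamma')\le\beta_c(\alpha,\gamma)$. Hence $\beta_c(\alpha,\gamma)$ has a limit $\beta_\infty\in(\alpha,(1+\alpha)/2]$ as $\gamma\uparrow1/\alpha$. Since $\mathcal{C}$ is closed, $(\alpha,\beta_\infty,1/\alpha)\in\mathcal{C}$. As $1/\alpha>1$, fact (K2) gives \eqref{eq:C} at this point, and Lemma~\ref{lem:threshold}(i) gives $\beta_\infty\ge(1+\alpha)/2$.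
\end{proof}

\begin{thebibliography}{9}

\bibitem{Sato}
Sato, \emph{L\'evy Processes and Infinitely Divisible Distributions}.

\bibitem{Simon}
Thomas Simon, \emph{Remark on a Mittag-Leffler function of Le Roy type}, arXiv:2012.11018 (2020).

\end{thebibliography}
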